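# A covering game for Aronszajn-null sets

Throughout, $X$ is an infinite-dimensional separable real Banach space, $X^*=X\setminus\{0\}$ (not the dual space), $\mathbb N=\{1,2,\dots\}$, and $B(x,r)$ is the open ball of radius $r>0$ about $x$. We work in ZFC.

## 1. Sets that are null along an open set of directions

**Definition 1.** For $x\in X^*$, let $\mathcal A(x)$ be the family of all Borel sets $B\subseteq X$ such that for every $a\in X$ the set $\{t\in\mathbb R: a+tx\in B\}$ has Lebesgue measure zero.

In words, $B$ is null on *every* line in direction $x$. Each $\mathcal A(x)$ contains $\emptyset$ and is closed under Borel subsets and countable unions. For example, a closed hyperplane $\ker\varphi$ (with $\varphi\ne0$ a continuous linear functional) lies in $\mathcal A(x)$ whenever $\varphi(x)\neq0$, since each line in direction $x$ meets it in one point. It is not in $\mathcal A(x)$ if $\varphi(x)=0$ and $x\ne 0$.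

**Definition 2.** Let $A\subseteq X$ be Borel. In the game $\mathsf G(\mathcal A)$ on $A$, player $\mathbf I$ plays in inning $n$ a vector $x_n\in X^*$, and $\mathbf{II}$ responds with a set $A_n\in\mathcal A(x_n)$. Player $\mathbf I$ wins the play if $\{x_n:n\in\mathbb N\}$ is dense in $X$ and $A\not\subseteq\bigcup_nA_n$. Otherwise $\mathbf{II}$ wins. A strategy for $\mathbf{II}$ is a function $F$ with $F(x_1,A_1,\dots,x_n)\in\mathcal A(x_n)$.

So $\mathbf{II}$ tries to cover $A$ with small sets, where the meaning of "small" in inning $n$ is dictated by the direction $x_n$, and $\mathbf I$ must in the long run offer a dense set of directions.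

If $\mathbf{II}$ follows a fixed strategy, then the past moves $A_1,\dots,A_{n-1}$ are determined by $x_1,\dots,x_{n-1}$. So we may describe a strategy as a function $F(x_1,\dots,x_n)\in\mathcal A(x_n)$, extended to the sequences $(x_1,A_1,\dots,x_n)$ by ignoring the $A_i$. It is winning on $A$ iff $A\subseteq\bigcup_nF(x_1,\dots,x_n)$ whenever $\{x_n\}$ is dense.

Here is a class of sets on which $\mathbf{II}$ wins with no effort.

**Proposition 1.** Let $A=\bigcup_iA_i$ be a countable union of Borel sets, and let $U_i\subseteq X$ be nonempty open sets such that $A_i\in\mathcal A(x)$ for every $x\in U_i\setminus\{0\}$. Then $\mathbf{II}$ has a winning strategy on $A$.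

*Proof.* Let $F(x_1,\dots,x_n)=\bigcup\{A_i: x_n\in U_i\}$. This is a countable union of members of $\mathcal A(x_n)$, so it is a legal answer. If $\{x_n\}$ is dense, every $U_i$ contains some $x_n$, and in that inning $A_i$ is covered. $\blacksquare$

The closed hyperplane is an instance, with $U=\{x:\varphi(x)\ne0\}$. A richer instance is porosity. A Borel set $A$ is *directionally-porous* if there are $\rho>0$ and $v\in X^*$ such that for each $a\in A$ and $\epsilon>0$ there is $x\in a+\mathbb Rv$ with $\|x-a\|<\epsilon$ and $A\cap B(x,\rho\|x-a\|)=\emptyset$ (in particular $x\neq a$, as balls have positive radius). A set is *$\sigma$-directionally-porous* if it is a countable union of directionally-porous sets. A hyperplane $\ker\varphi$ is directionally-porous: take any $v$ with $\varphi(v)\neq 0$ and $\rho=|\varphi(v)|/(\|\varphi\|\|v\|)$.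

Every directionally-porous set satisfies the hypothesis of Proposition 1 with $U=B(v,\rho\|v\|/2)$. To see this, decrease $\rho$ so that $\rho<1$. Let $w\in U$; then $w\ne0$ and $\|w\|\le2\|v\|$. Fix a line $b+\mathbb Rw$, let $L=\{s:b+sw\in A\}$, take $s_0\in L$, and put $a=b+s_0w\in A$. There are arbitrarily small $s\ne0$ with $A\cap B(a+sv,\rho|s|\|v\|)=\emptyset$. If $|u-s|\le\frac\rho4|s|$, then
$$\|a+uw-(a+sv)\|\le|u-s|\|w\|+|s|\|w-v\|<\tfrac\rho2|s|\|v\|+\tfrac\rho2|s|\|v\|=\rho|s|\|v\|,$$
so $a+uw\notin A$. Hence $L$ misses an interval of length $\frac\rho2|s|$ inside $[s_0-2|s|,s_0+2|s|]$, and its relative measure there is at most $1-\frac\rho8$. Since $s$ can be taken arbitrarily small, $s_0$ is not a density point of $L$. By the Lebesgue density theorem almost every point of the Borel set $L$ is a density point of $L$, so $L$ is null. This shows $A\in\mathcal A(w)$. Thus $\mathbf{II}$ wins on every $\sigma$-directionally-porous set.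

Remember this use of the density theorem: "no point of $L$ is a density point, hence $L$ is null". It comes back in Section 5.

In Proposition 1 each piece $A_i$ is attached, before the game starts, to an open set of directions. What changes when such an assignment is not given?

## 2. Covers that depend on the whole sequence

**Definition 3.** A Borel set $A\subseteq X$ is *Aronszajn-null* if for every sequence $(x_n)$ in $X^*$ with $\{x_n:n\in\mathbb N\}$ dense in $X$ there are $B_n\in\mathcal A(x_n)$ with $A\subseteq\bigcup_nB_n$. Let $\mathcal A$ be the family of Aronszajn-null Borel sets.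

The difference from the game is the order of information. For an Aronszajn-null set, someone shows us the *entire* sequence $(x_n)$ and then we produce the cover. In the game, $\mathbf{II}$ must commit to $A_n$ knowing only $x_1,\dots,x_n$. For Borel $A$ one has the chain
$$A\ \sigma\text{-directionally-porous}\Rightarrow\mathbf{II}\text{ has a winning strategy}\Rightarrow\mathbf I\text{ has no winning strategy}\Rightarrow A\in\mathcal A .$$
We proved the first implication in Section 1; the others are short and are proved in Section 3. The problem comes from Duda and Tsaban, "Games in Banach spaces" (arXiv:math/0601556, 2006). The conjecture says that the loss of information is real: for every $X$ there is a Borel Aronszajn-null set $A\subseteq X$ on which $\mathbf{II}$ has no winning strategy. It is false, for every $X$.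

Let $\lambda$ be Lebesgue measure on $[0,1]$, $\lambda^n$ its $n$-th power ($\lambda^0$ is the unit mass at a point), and $P=\lambda^{\mathbb N}$ on $[0,1]^{\mathbb N}$.

**Theorem 1.** Let $X$ be an infinite-dimensional separable real Banach space and $A\subseteq X$ Borel. The following are equivalent.

1. $\mathbf{II}$ has a winning strategy in $\mathsf G(\mathcal A)$ on $A$.
2. $\mathbf I$ has no winning strategy in $\mathsf G(\mathcal A)$ on $A$.
3. $A\in\mathcal A$.
4. $P\{t: p+\sum_n c_nt_nx_n\in A\}=0$ for all $p\in X$, all sequences $(x_n)$ in $X^*$ with dense range, and all $c_n>0$ with $\sum c_n\|x_n\|<\infty$.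

In particular $\mathsf G(\mathcal A)$ is determined on every Borel set, and by (3)⇒(1) the conjecture fails for every $X$.

Condition (4) says that $A$ is null for every "cube measure": pick $t_n\in[0,1]$ independently and uniformly, and look at the random point $p+\sum c_nt_nx_n$ of an infinite-dimensional box with edges $c_nx_n$. Let us test it by hand on three sets, for a given dense sequence $(x_n)$.

*A hyperplane $\ker\varphi$.* Some $\varphi(x_n)\ne0$ by density. With the other coordinates fixed, at most one $t_n$ makes $\varphi(p)+\sum c_it_i\varphi(x_i)$ vanish, so by Fubini the probability is $0$.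

*An open ball $B(p,r)$.* Choose $c_n>0$ with $\sum c_n\|x_n\|<r$. Then the whole box lies in the ball and the probability is $1$. So (4) fails.

*A box $Q=\{p+\sum c_nt_nx_n:t\in[0,1]^{\mathbb N}\}$ itself.* The series converges uniformly in $t$, so $Q$ is a continuous image of the compact space $[0,1]^{\mathbb N}$ and is compact. It violates (4) with probability $1$. Here not every dense sequence is good for $\mathbf I$. If a line in direction $y$ contains two points of $Q$, then $y\in\bigcup_n[-n,n](Q-Q)$. This is a countable union of compact sets. Compact sets have empty interior in $X$, so by the Baire category theorem the union is not all of $X$. If $\mathbf I$ once plays a $y$ outside it, then every line in direction $y$ meets $Q$ in at most one point, $Q\in\mathcal A(y)$, and $\mathbf{II}$ wins by answering $Q$. So $\mathbf I$ has to choose the directions carefully. The hard part of Theorem 1 is a method for choosing them.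

Is there a cheap proof of (3)⇒(1)? The obvious attempt is to copy the proof of Proposition 1. Player $\mathbf{II}$ fixes privately a dense sequence $(y_i)$ and a decomposition $A\subseteq\bigcup_iB_i$ with $B_i\in\mathcal A(y_i)$, waits until $\mathbf I$ plays some $x_n$ close to $y_i$, and answers $B_i$. The point where it stops is legality: $B_i\in\mathcal A(y_i)$ need not lie in $\mathcal A(x_n)$ for $x_n$ close to $y_i$. Concretely, let $y\in X^*$, let $\{d_i\}$ be a countable dense subset of $X\setminus\mathbb Ry$ (hence dense in $X$), and let $B=\bigcup_i[0,d_i]$ be the union of the segments from $0$ to $d_i$. A line in direction $y$ meets each segment in at most one point, so it meets $B$ in a countable set and $B\in\mathcal A(y)$. But $B\notin\mathcal A(d_i)$ for every $i$. If $\mathbf I$ plays only vectors $d_i$, then $B$ is never a legal answer, however close $d_i$ comes to $y$. (Player $\mathbf{II}$ does win on this $B$: the segment $[0,d_i]$ is in $\mathcal A(x)$ for all $x$ in the open set $X\setminus\mathbb Rd_i$, so Proposition 1 applies. What fails is the copying rule.) So we give up on building $\mathbf{II}$'s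 strategy directly from covers, and argue by contraposition: if $\mathbf{II}$ cannot win, we build a box that violates (4).

## 3. From winning strategies down to cube measures

Here we prove (1)⇒(2)⇒(3)⇒(4).

**(1)⇒(2).** If both players had winning strategies, the play in which both follow them would be won by both.

**(2)⇒(3).** We show that if (3) fails, $\mathbf I$ wins with a fixed sequence. If $A\notin\mathcal A$, there is $(x_n)$ in $X^*$ with dense range such that $A\not\subseteq\bigcup_nB_n$ whenever $B_n\in\mathcal A(x_n)$ for all $n$. Player $\mathbf I$ plays $x_1,x_2,\dots$ regardless of the replies, and wins.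

**(3)⇒(4).** Let $(x_n)$ have dense range, $p\in X$, $c_n>0$, $\sum c_n\|x_n\|<\infty$, and let $A\subseteq\bigcup_nB_n$ with $B_n\in\mathcal A(x_n)$. Put $T(t)=\sum_ic_it_ix_i$, a continuous function on $[0,1]^{\mathbb N}$. Fix $n$ and all coordinates $t_i$, $i\ne n$. Then $p+T(t)=a+c_nt_nx_n$ with $a$ fixed, and since $c_n>0$ and $B_n$ is null on the line $a+\mathbb Rx_n$, the set of $t_n$ with $p+T(t)\in B_n$ is null. By Fubini $P\{p+T\in B_n\}=0$. Summing over $n$ gives $P\{p+T\in A\}=0$.

The last argument shows something we use again: if $P\{p+\sum c_nt_nx_n\in A\}>0$ for a given sequence $(x_n)$ in $X^*$ and $c_n>0$ with $\sum c_n\|x_n\|<\infty$, then $\mathbf I$ defeats *all* possible replies at once by playing $x_1,x_2,\dots$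

What is left is (4)⇒(1).

## 4. The ideal of sets on which II wins

**Definition 4.** A *σ-ideal* here is a family of Borel subsets of $X$ that contains $\emptyset$ and is closed under Borel subsets and countable unions.

For example, each $\mathcal A(x)$ is a σ-ideal. Let $\mathcal J$ be the family of Borel $S\subseteq X$ such that $\mathbf{II}$ has a winning strategy in $\mathsf G(\mathcal A)$ on $S$. This is a σ-ideal too. On $\emptyset$ any strategy wins, and a strategy that wins on $S$ wins on its Borel subsets. If $F_i$ wins on $S_i$ for each $i$, then $F(x_1,\dots,x_n)=\bigcup_iF_i(x_1,\dots,x_n)\in\mathcal A(x_n)$ wins on $\bigcup_iS_i$.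

The next lemma says that if $\mathbf{II}$ cannot win on $S$, then in any prescribed open set $\mathbf I$ has a move after which $\mathbf{II}$ still cannot win on what remains, whatever the reply.

**Lemma 1 (localization).** If $S\subseteq X$ is Borel, $S\notin\mathcal J$, and $U\subseteq X$ is nonempty open, then there is $x\in U\setminus\{0\}$ such that $S\setminus B\notin\mathcal J$ for all $B\in\mathcal A(x)$.

*Proof.* Otherwise, for each $x\in U\setminus\{0\}$ choose $B_x\in\mathcal A(x)$ and a winning strategy $F_x$ for $\mathbf{II}$ on $S\setminus B_x$. Let $\mathbf{II}$ wait for a move in $U$, answer it with $B_x$, and then start $F_x$ afresh. In formulas, $F(x_1,\dots,x_n)$ is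

* $\emptyset$ if no $x_j$ with $j\le n$ is in $U$;
* $B_{x_n}$ if $n$ is the first index with $x_n\in U$;
* $F_{x_m}(x_{m+1},\dots,x_n)$ if $m<n$ is the first index with $x_m\in U$.

Let $\{x_n:n\in\mathbb N\}$ be dense. Then a first $m$ with $x_m\in U$ exists. The set $\{x_n:n>m\}$ is still dense: if $V$ is nonempty open, then $V\setminus\{x_1,\dots,x_m\}$ is nonempty and open, since $X$ has no isolated points, so it contains some $x_n$, and necessarily $n>m$. Hence the responses of $F_{x_m}$ cover $S\setminus B_{x_m}$, and $B_{x_m}$ covers the rest of $S$. So $F$ wins on $S$, contradicting $S\notin\mathcal J$. $\blacksquare$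

Suppose now $A\notin\mathcal J$, and let $U_1,U_2,\dots$ enumerate a base of nonempty open sets. It is tempting to iterate Lemma 1. Take $x_1\in U_1$ good for $A$; after the reply $B_1$ take $x_2\in U_2$ good for $A\setminus B_1$; and so on. This makes $\{x_n\}$ dense, but it stops short at two precise points.

First, $x_2$ depends on $B_1$, $x_3$ on $B_1,B_2$, and so on, while a violation of (4), or of (3), needs *one* sequence fixed in advance. Second, even a single play may be lost. We know $A\setminus(B_1\cup\dots\cup B_n)\notin\mathcal J$ for every $n$, so these sets are nonempty, but a decreasing sequence of nonempty sets can have empty intersection. So we do not get $A\not\subseteq\bigcup_nB_n$.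

## 5. Replacing all replies by one: density along a direction

Lemma 1 allows us to remove any $B\in\mathcal A(x)$ from $S$. The idea is to use it for one well-chosen $B$ only: the set of points of $S$ at which $S$ is *not* dense in direction $x$. What remains is still outside $\mathcal J$, and each remaining point $q$ is the initial point of a short segment $q+[0,c]x$ almost all of which lies in $S$.

Iterate this. Start with $S_0=A$ and get $x_1\in U_1$ and $S_1\subseteq A$, $S_1\notin\mathcal J$, such that from each $q\in S_1$ the segment $q+[0,c_1]x_1$ lies mostly in $S_0$. Apply it to $S_1$: there are $x_2\in U_2$ and $S_2\subseteq S_1$ such that from $q\in S_2$ most points of $q+[0,c_2]x_2$ are in $S_1$, and from each of these most of the segment in direction $x_1$ is in $A$. So a large proportion of the parallelogram $q+[0,c_2]x_2+[0,c_1]x_1$ lies in $A$. After $n$ steps, an $n$-dimensional box at every point of $S_n$ lies in $A$ in proportion at least $\prod_{i\le n}(1-\varepsilon_i)$, which we keep above $\frac12$. No replies of $\mathbf{II}$ enter the construction, so the sequence $(x_n)$ is fixed, and by Section 3 a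 box that meets $A$ in positive measure handles all replies at the end.

One more obstacle appears in the limit. The limiting random point $p+\sum c_nt_nx_n$ is a limit of points of $A$, so it is only in $\overline A$. For closed $A$ there is nothing more to do. For a Borel set $A$ we simultaneously shrink $A$ to sets $A[b_1,\dots,b_n]$ that lose little measure at each step and whose closures decrease to a compact *subset of $A$*.

We state the resulting lemma with a set $H$ of "states" and an ideal for each state. For Theorem 1 the state is just the number of innings played and all ideals are equal to $\mathcal J$; on a first reading take $\mathcal J_h=\mathcal J$. The general form is needed in Section 8.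

**Lemma 2 (fusion).** Let $X\ne\{0\}$ be a separable real Banach space. Let $H$ be a set, $\mathcal J_h$ ($h\in H$) σ-ideals of Borel subsets of $X$, and $E\subseteq H\times X^*\times H$ such that

> (∗) if $h\in H$ and $S\subseteq X$ is Borel with $S\notin\mathcal J_h$, then there is $(h,x,h')\in E$ such that $S\setminus B\notin\mathcal J_{h'}$ for every $B\in\mathcal A(x)$.

Let $A$ be Borel and $h_0\in H$ with $A\notin\mathcal J_{h_0}$. Then there are $(h_{n-1},x_n,h_n)\in E$ ($n\ge1$), $p\in X$, $c_n\in(0,1]$ with $\sum c_n\|x_n\|<\infty$, and a compact $K\subseteq A$ such that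
$$P\Big\{t: p+\sum_n c_nt_nx_n\in K\Big\}\ge\tfrac12 .$$
Moreover, the $h_n$ obtained satisfy $X\notin\mathcal J_{h_n}$ for all $n\ge 0$.

## 6. Proof of the fusion lemma

**Step 1: inner approximations of $A$.** This step writes $A$ as a limit of sets controlled by integers, so that compactness is available at the end. Since $\emptyset\in\mathcal J_{h_0}$, $A\ne\emptyset$. There are a closed $D\subseteq\mathbb N^{\mathbb N}$ and a continuous bijection $f:D\to A$ (Kechris, *Classical Descriptive Set Theory*, 13.7). By the Lusin–Souslin theorem (ibid., 15.1) the injective continuous map $f$ takes Borel sets to Borel sets. For $b_1,\dots,b_n\in\mathbb N$ let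
$$A[b_1,\dots,b_n]=f(\{\sigma\in D:\sigma_i\le b_i\text{ for } i\le n\}),\qquad A[\,]=A .$$
These sets are Borel, and $A[b_1,\dots,b_{n-1},b]$ increases with $b$ to $A[b_1,\dots,b_{n-1}]$.

**Step 2: what the construction has to maintain.** Let $\theta_n=\frac12+2^{-n-1}$. Then $\theta_0=1$, $(\theta_n)$ is strictly decreasing, and $\theta_n>\frac12$. Choose $\varepsilon_n\in(0,1)$ with $(1-\varepsilon_n)\theta_{n-1}>\theta_n$. We construct $h_n$ and Borel sets $S_n$ ($n\ge0$), and $x_n,c_n,b_n$ ($n\ge1$), such that

* (a) $S_n\notin\mathcal J_{h_n}$;
* (b) for $n\ge1$: $S_n\subseteq S_{n-1}$ and $\operatorname{diam}S_n\le2^{-n}$;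
* (c) for $n\ge1$: $0<c_n\le1$ and $c_n\|x_n\|\le2^{-n}$;
* (d) for every $q\in S_n$: $\lambda^n\{t\in[0,1]^n: q+\sum_{i\le n}c_it_ix_i\in A[b_1,\dots,b_n]\}\ge\theta_n$;
* (e) for $n\ge1$: $(h_{n-1},x_n,h_n)\in E$.

Start with $S_0=A$ and the given $h_0$. For $n=0$, (d) says only that $q\in A[\,]=A$ for $q\in S_0$. Steps 3 to 5 pass from $n-1$ to $n$.

**Step 3: choose the direction and remove the non-density points.** The purpose is to find many points of $S_{n-1}$ at which short segments in direction $x_n$ lie mostly in $S_{n-1}$. By (∗) pick $(h_{n-1},x_n,h_n)\in E$ such that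
$$S_{n-1}\setminus B\notin\mathcal J_{h_n}\quad\text{for every }B\in\mathcal A(x_n). \tag{6.1}$$
This gives (e). Choose an integer $j_0\ge0$ with $2^{-j_0}\|x_n\|\le2^{-n}$, and for integers $j\ge j_0$ put
$$\varphi_j(q)=\lambda\{s\in[0,1]:q+s2^{-j}x_n\in S_{n-1}\},\qquad S^j=\{q\in S_{n-1}:\varphi_j(q)\ge1-\varepsilon_n\}.$$
The set of $(q,s)$ with $q+s2^{-j}x_n\in S_{n-1}$ is Borel, so $\varphi_j$ is a Borel function by Tonelli, and $S^j$ is a Borel set. Let $B=S_{n-1}\setminus\bigcup_{j\ge j_0}S^j$.

We claim $B\in\mathcal A(x_n)$. Fix $a\in X$ and let $L=\{t\in\mathbb R:a+tx_n\in S_{n-1}\}$, a Borel set. Suppose $a+tx_n\in B$. Then $t\in L$. For every $j\ge j_0$ the number $\varphi_j(a+tx_n)$ is the relative measure of $L$ in $[t,t+2^{-j}]$, and it is less than $1-\varepsilon_n$. If $t$ were a density point of $L$, then the measure of $[t-r,t+r]\setminus L$ would be $o(r)$ as $r\to0$, so also the measure of $[t,t+r]\setminus L$ would be $o(r)$, and the relative measure of $L$ in $[t,t+2^{-j}]$ would tend to $1$. So $t$ is a point of $L$ that is not a density point of $L$. By the Lebesgue density theorem such $t$ form a null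 set, which proves the claim.

By (6.1), $\bigcup_{j\ge j_0}S^j=S_{n-1}\setminus B\notin\mathcal J_{h_n}$. Since $\mathcal J_{h_n}$ is a σ-ideal, some $S^j\notin\mathcal J_{h_n}$. Fix this $j$ and put $c_n=2^{-j}$. Then $c_n\le1$ and $c_n\|x_n\|\le2^{-j_0}\|x_n\|\le2^{-n}$, which is (c).

**Step 4: the measure estimate, and the choice of $b_n$.** The purpose is to pass (d) from $n-1$ to $n$. Let $q\in S^j$. The set of $t_n\in[0,1]$ with $q+c_nt_nx_n\in S_{n-1}$ has measure at least $1-\varepsilon_n$. For each such $t_n$, (d) for $n-1$, applied at the point $q+c_nt_nx_n\in S_{n-1}$, says that the set of $(t_1,\dots,t_{n-1})$ with $q+c_nt_nx_n+\sum_{i<n}c_it_ix_i\in A[b_1,\dots,b_{n-1}]$ has measure at least $\theta_{n-1}$. By Fubini,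
$$\lambda^n\Big\{t:q+\sum_{i\le n}c_it_ix_i\in A[b_1,\dots,b_{n-1}]\Big\}\ge(1-\varepsilon_n)\theta_{n-1}>\theta_n . \tag{6.2}$$
The sets $A[b_1,\dots,b_{n-1},b]$ increase with $b$ to $A[b_1,\dots,b_{n-1}]$. By continuity of measure from below, and because (6.2) is strict, for each $q\in S^j$ there is $b\in\mathbb N$ for which the set with $A[b_1,\dots,b_{n-1},b]$ in place of $A[b_1,\dots,b_{n-1}]$ still has measure at least $\theta_n$. So $S^j$ is the union over $b\in\mathbb N$ of
$$\Big\{q\in S^j:\lambda^n\Big\{t:q+\sum_{i\le n}c_it_ix_i\in A[b_1,\dots,b_{n-1},b]\Big\}\ge\theta_n\Big\},$$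
and these sets are Borel by Tonelli. As $S^j\notin\mathcal J_{h_n}$, one of them is not in $\mathcal J_{h_n}$. Let $b_n$ be the corresponding $b$.

**Step 5: small diameter.** To make the base points converge, we use that $X$ is separable: the set just found is a countable union of Borel subsets of diameter at most $2^{-n}$. One of these is not in $\mathcal J_{h_n}$. Call it $S_n$. Then (a) and (b) hold, and (d) holds because it holds at every point of the larger set. The construction is complete. By (a), and because $\mathcal J_{h_n}$ is closed under Borel subsets, $X\notin\mathcal J_{h_n}$ for every $n$.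

**Step 6: a compact subset of $A$.** This step identifies where the limit points lie. Let $C_m=\overline{A[b_1,\dots,b_m]}$, a decreasing sequence of closed sets, and $K=\bigcap_mC_m$. Let $D_b=\{\sigma\in D:\sigma_i\le b_i\text{ for all }i\}$. It is a closed subset of a product of finite sets, so it is compact. We claim $K=f(D_b)$; then $K$ is a compact subset of $A$.

Clearly $f(D_b)\subseteq A[b_1,\dots,b_m]\subseteq C_m$ for all $m$, so $f(D_b)\subseteq K$. Conversely let $z\in K$. For a finite sequence $s$ let $N_s$ be the set of members of $\mathbb N^{\mathbb N}$ that extend $s$. For each $m$,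
$$A[b_1,\dots,b_m]=\bigcup\Big\{f(D\cap N_s): s\in\prod_{i\le m}\{1,\dots,b_i\}\Big\},$$
a *finite* union, so the closure of the union is the union of the closures, and there is such an $s$ of length $m$ with $z\in\overline{f(D\cap N_s)}$. The set of all these $s$, for all $m$, is closed under initial segments, because $N_s$ grows when $s$ is shortened. So it is an infinite, finitely branching tree. By König's lemma there is $\sigma$ with $\sigma_i\le b_i$ for all $i$ and $z\in\overline{f(D\cap N_{\sigma|m})}$ for all $m$, where $\sigma|m$ is the initial segment of length $m$. In particular $D\cap N_{\sigma|m}\ne\emptyset$ for all $m$, and as $D$ is closed, $\sigma\in D$, so $\sigma\in D_b$. By continuity of $f$ at $\sigma$, $\operatorname{diam}f(D\cap N_{\sigma|m})\to0$. The closures of these sets have the same diameters and contain both $z$ and $f(\sigma)$, so $z=f(\sigma)\in f(D_b)$.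

**Step 7: the limiting box.** Now we pass (d) to the limit. Choose $p_n\in S_n$, which is possible because $\emptyset\in\mathcal J_{h_n}$ and so $S_n\neq\emptyset$. By (b) the sequence $(p_n)$ is Cauchy; let $p=\lim p_n$. For $t\in[0,1]^{\mathbb N}$ put $T_n(t)=\sum_{i\le n}c_it_ix_i$ and $T(t)=\sum_ic_it_ix_i$. By (c), $\sum c_i\|x_i\|<\infty$ and $T_n\to T$ uniformly, so $T$ is continuous. Fix $m$. For $n\ge m$ we have $A[b_1,\dots,b_n]\subseteq C_m$, so (d) at $q=p_n$ gives
$$P\{t:p_n+T_n(t)\in C_m\}\ge P\{t:p_n+T_n(t)\in A[b_1,\dots,b_n]\}\ge\theta_n>\tfrac12 .$$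
The event that $p_n+T_n(t)\in C_m$ for infinitely many $n$ is the decreasing intersection over $N\geq m$ of the events that this happens for some $n\ge N$, each of probability at least $\frac12$. So it has probability at least $\frac12$. If $t$ belongs to it, then $p+T(t)=\lim(p_n+T_n(t))$ is in $C_m$, since $C_m$ is closed. Hence $P\{p+T\in C_m\}\ge\frac12$ for every $m$. As $C_m$ decreases to $K$, $P\{p+T\in K\}\ge\frac12$. $\blacksquare$

If $A$ is closed, one can take $A$ itself in place of all the sets $A[b_1,\dots,b_n]$: then $C_m=A$ for all $m$, Steps 1 and 6 and the choice of $b_n$ disappear, and Step 7 gives $P\{p+T\in A\}\ge\frac12$ directly.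

## 7. Null cube measures give II a winning strategy

We complete Theorem 1.

**(4)⇒(1).** Let $(U_n)_{n\ge1}$ enumerate a countable base of nonempty open sets of $X$. Suppose $A\notin\mathcal J$. Apply Lemma 2 with $H=\{0,1,2,\dots\}$, $\mathcal J_n=\mathcal J$ for all $n$,
$$E=\{(n-1,x,n):n\ge1,\ x\in U_n\setminus\{0\}\},$$
and initial state $0$. Condition (∗) for the state $n-1$ is exactly Lemma 1 with $U=U_n$. A chain $(h_{n-1},x_n,h_n)\in E$ with $h_0=0$ has $h_n=n$ and $x_n\in U_n\setminus\{0\}$ for all $n$, so $\{x_n:n\in\mathbb N\}$ is dense. The lemma gives also $p$ and $c_n>0$ with $\sum c_n\|x_n\|<\infty$ and a compact $K\subseteq A$ with $P\{p+\sum c_nt_nx_n\in K\}\ge\frac12$. Hence $P\{p+\sum c_nt_nx_n\in A\}\ge\frac12$, contradicting (4). So $A\in\mathcal J$, that is, $\mathbf{II}$ has a winning strategy on $A$. With Section 3 this proves Theorem 1. $\blacksquare$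

By (3)⇒(1), no $X$ admits a Borel Aronszajn-null set on which $\mathbf{II}$ has no winning strategy: the conjecture is disproved, and the last two implications in the chain of Section 2 are equivalences.

## 8. Other requirements on the sequence of directions

Density entered only through Lemma 1. We now replace it by an arbitrary analytic condition and also allow analytic target sets. In this section $X\ne\{0\}$ is any separable real Banach space, $Y\subseteq(X^*)^{\mathbb N}$, and $A\subseteq X$. In the game $\mathsf G_Y$ on $A$ the moves are as in $\mathsf G(\mathcal A)$, but $\mathbf I$ wins iff $(x_n)\in Y$ and $A\not\subseteq\bigcup_nA_n$.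

The original game is the case $Y=\{(x_n):\{x_n\}\text{ dense}\}$. This $Y$ is a $G_\delta$ set, because it is $\bigcap_k\bigcup_j\{(x_n):x_j\in U_k\}$ for a countable base $(U_k)$ of nonempty open sets. If $Y$ is a singleton, condition (iii) below is Aronszajn's decomposition property for one fixed sequence.

Recall that a subset of a Polish space $Z$ is *analytic* ($\Sigma^1_1$) if it is empty or a continuous image of $\mathbb N^{\mathbb N}$; equivalently, if it is the projection to $Z$ of a closed subset of $Z\times\mathbb N^{\mathbb N}$. Complements of analytic sets are *coanalytic* ($\Pi^1_1$). Borel sets are analytic, and analytic sets are measurable for every Borel probability measure. The space $X^*$ is open in $X$, so $X^*$ and $(X^*)^{\mathbb N}$ are Polish.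

**Theorem 2.** Let $Y\subseteq(X^*)^{\mathbb N}$ be analytic and let $A\subseteq X$ be analytic (for example, both Borel). The following are equivalent; in particular $\mathsf G_Y$ on $A$ is determined.

* (i) $\mathbf{II}$ has a winning strategy in $\mathsf G_Y$ on $A$.
* (ii) $\mathbf I$ has no winning strategy in $\mathsf G_Y$ on $A$.
* (iii) For every $(x_n)\in Y$ there are $B_n\in\mathcal A(x_n)$ with $A\subseteq\bigcup_n B_n$.
* (iv) $P\{t:p+\sum c_nt_nx_n\in A\}=0$ whenever $(x_n)\in Y$, $p\in X$, $c_n>0$ and $\sum c_n\|x_n\|<\infty$.

For Borel $A$ this holds, more generally, for every $Y$ of the form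
$$Y=\{(x_n):\exists k\in\mathbb N^{\mathbb N}\ \forall n\ge1\ (x_1,k_1,\dots,x_n,k_n)\in R\}, \tag{8.1}$$
with $R$ an arbitrary set of finite sequences. If (i) fails for Borel $A$ (and $Y$ of the form (8.1)), then there are $(x_n)\in Y$, $p$, $c_n$ as in (iv) and a compact $K\subseteq A$ with $P\{p+\sum c_nt_nx_n\in K\}\ge\frac12$, and $\mathbf I$ wins by playing this fixed sequence.

What is new compared with Theorem 1? There, $\mathbf I$'s duty to produce a dense sequence was split into a list of duties, one open set per inning. For analytic $Y$ we let $\mathbf I$ play, together with $x_n$, an integer $k_n$ of a witness that $(x_n)\in Y$. Then membership in $Y$ is checked inning by inning, and the states in Lemma 2 record the position.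

**Step 1: every analytic $Y$ has the form (8.1).** For $Y=\emptyset$ take $R=\emptyset$. Otherwise $Y$ is the projection of a closed $C\subseteq(X^*)^{\mathbb N}\times\mathbb N^{\mathbb N}$. Let $R$ be the set of all finite sequences $(x_1,k_1,\dots,x_n,k_n)$ that are initial segments of pairs $((x_j),(k_j))\in C$. If $(x_j)\in Y$, a witness $(k_j)$ with $((x_j),(k_j))\in C$ has all its initial segments in $R$. Conversely, if all initial segments of a pair $((x_j),(k_j))$ lie in $R$, then for each $n$ there is an element of $C$ that agrees with it in the first $n$ places. So the pair is a limit of elements of $C$, hence in $C$, and $(x_j)\in Y$.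

**Step 2: (i)⇒(ii)⇒(iii)⇒(iv), for any $Y$ and any analytic $A$.** The arguments are those of Section 3. Two winning strategies cannot coexist. If (iii) fails for some $(x_n)\in Y$, then $\mathbf I$ wins by playing it. If $A\subseteq\bigcup_nB_n$ with $B_n\in\mathcal A(x_n)$, then the set in (iv) is contained in $\bigcup_n\{t:p+\sum c_it_ix_i\in B_n\}$, a Borel set that is $P$-null by Fubini, as before.

**Step 3: an auxiliary game with integers, for Borel sets.** This step sets up the ideals for Lemma 2. Let $Y$ be given by $R$ as in (8.1). A *state* is a finite sequence $h=(x_1,k_1,\dots,x_n,k_n)\in(X^*\times\mathbb N)^n$, $n\ge0$. For Borel $S\subseteq X$ let $\mathsf G_h(S)$ be the game that starts from $h$, in which for $j=n+1,n+2,\dots$ player $\mathbf I$ plays $(x_j,k_j)\in X^*\times\mathbb N$ and $\mathbf{II}$ replies $A_j\in\mathcal A(x_j)$. Player $\mathbf I$ wins iff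
$$(x_1,k_1,\dots,x_m,k_m)\in R\ \text{ for all }m\ge1\quad\text{and}\quad S\not\subseteq\bigcup_{j>n}A_j .$$
For example, if $h$ has length $n\ge1$ and $h\notin R$, then $\mathbf{II}$ wins $\mathsf G_h(S)$ whatever happens. Let $\mathcal J_h$ be the family of Borel $S$ such that $\mathbf{II}$ has a winning strategy in $\mathsf G_h(S)$. As in Section 4 we may let strategies of $\mathbf{II}$ depend only on $\mathbf I$'s moves. So $\mathcal J_h$ is a σ-ideal: $\emptyset\in\mathcal J_h$, strategies that win for $S$ win for its Borel subsets, and for a countable union one answers with the union of the responses. Let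
$$E=\{(h,x,h^\frown(x,k)):h\text{ a state},\ x\in X^*,\ k\in\mathbb N\},$$
where $h^\frown(x,k)$ is $h$ followed by $x,k$.

**Step 4: condition (∗) holds.** Suppose it fails for $h$ and a Borel $S\notin\mathcal J_h$. Then for each $(x,k)\in X^*\times\mathbb N$ we can choose $B_{x,k}\in\mathcal A(x)$ with $S\setminus B_{x,k}\in\mathcal J_{h^\frown(x,k)}$, together with a winning strategy of $\mathbf{II}$ in $\mathsf G_{h^\frown(x,k)}(S\setminus B_{x,k})$. In $\mathsf G_h(S)$ let $\mathbf{II}$ answer $\mathbf I$'s first move $(x,k)$ with $B_{x,k}$ and then follow that strategy. If all initial segments of the resulting sequence lie in $R$, the later answers cover $S\setminus B_{x,k}$, so all answers together cover $S$. So $\mathbf{II}$ wins $\mathsf G_h(S)$, contradicting $S\notin\mathcal J_h$.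

**Step 5: if $A$ is Borel and $A\notin\mathcal J_\emptyset$, there is a box.** Apply Lemma 2 with initial state $\emptyset$. By the form of $E$ there are $(x_n,k_n)$ with $h_n=(x_1,k_1,\dots,x_n,k_n)$, and there are $p$, $c_n$ and a compact $K\subseteq A$ with $P\{p+\sum c_nt_nx_n\in K\}\ge\frac12$. By the last sentence of Lemma 2, $X\notin\mathcal J_{h_m}$ for every $m$. If $h_m\notin R$ for some $m\ge1$, then $\mathbf{II}$ would win $\mathsf G_{h_m}(X)$ trivially and $X\in\mathcal J_{h_m}$, a contradiction. So $h_m\in R$ for all $m\ge1$, which means that $(k_n)$ witnesses $(x_n)\in Y$. In particular (iv) fails for $A$.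

**Step 6: if $A$ is Borel and $A\in\mathcal J_\emptyset$, then (i) holds.** Here we remove the integers, which $\mathbf I$ does not reveal in $\mathsf G_Y$. Let $\Phi(x_1,k_1,\dots,x_n,k_n)$ be a winning strategy for $\mathbf{II}$ in $\mathsf G_\emptyset(A)$. Let $\mathbf{II}$ answer for all integers at once:
$$F(x_1,\dots,x_n)=\bigcup_{\kappa\in\mathbb N^n}\Phi(x_1,\kappa_1,\dots,x_n,\kappa_n).$$
This is a countable union of members of $\mathcal A(x_n)$, so it is in $\mathcal A(x_n)$. If $(x_n)\in Y$ with witness $k\in\mathbb N^{\mathbb N}$, then
$$A\subseteq\bigcup_n\Phi(x_1,k_1,\dots,x_n,k_n)\subseteq\bigcup_nF(x_1,\dots,x_n).$$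
So $F$ wins $\mathsf G_Y$ on $A$.

**Step 7: the Borel case is complete.** If (iv) holds, then $A\in\mathcal J_\emptyset$ by Step 5, so (i) holds by Step 6. With Step 2, (i)–(iv) are equivalent for Borel $A$ and $Y$ of the form (8.1). If (i) fails, then $A\notin\mathcal J_\emptyset$ by Step 6, and Step 5 gives $(x_n)\in Y$, $p$, $c_n$ and $K$ as claimed. Player $\mathbf I$ wins by playing this fixed sequence: if some replies $B_n\in\mathcal A(x_n)$ had $A\subseteq\bigcup_nB_n$, then Fubini as in Step 2 would give $P\{p+\sum c_nt_nx_n\in A\}=0$, whereas this probability is at least $\frac12$.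

**Step 8: (iv)⇒(i) for analytic $A$ and analytic $Y$.** Lemma 2 was stated for Borel $A$, so we enlarge $A$ to a Borel set without losing (iv). Two textbook theorems are needed. The *Kondô–Tugué theorem* (Kechris, 29.26) implies: if $W\subseteq Z'\times[0,1]^{\mathbb N}$ is analytic, with $Z'$ standard Borel, then the set of $z'\in Z'$ whose section $W_{z'}$ has positive $P$-measure is analytic. For the other, call a property $\Psi(M)$ of sets $M\subseteq X$ *$\Pi^1_1$ on $\Sigma^1_1$* if for every standard Borel $Z$ and analytic $G\subseteq Z\times X$ the set $\{z:\Psi(G_z)\}$ is coanalytic, where $G_z=\{x:(z,x)\in G\}$. The *First Reflection Theorem* (Kechris, 35.10) gives: if $\Psi$ is $\Pi^1_1$ on $\Sigma^1_1$ and $\Psi(A)$ holds for an analytic $A$, then $\Psi(A')$ holds for some Borel $A'\supseteq A$. As an example, for a fixed Borel probability measure $\mu$ on $X$, "$\mu(M)=0$" is $\Pi^1_1$ on $\Sigma^1_1$ by the Kondô–Tugué theorem for $\mu$, and reflection then says that an analytic $\mu$-null set is contained in a Borel $\mu$-null set. We need the same for a whole family of measures at once.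

For $M\subseteq X$ let $\Psi(M)$ say: for all $(x_n)\in Y$, $p\in X$ and $c_n>0$ with $\sum c_n\|x_n\|<\infty$, the set $\{t:p+\sum c_nt_nx_n\in M\}$ is $P$-null. We check that $\Psi$ is $\Pi^1_1$ on $\Sigma^1_1$. Let $Z$ be standard Borel and $G\subseteq Z\times X$ analytic. Consider the set of all $(z,(x_n),p,(c_n),t)$ with $(x_n)\in(X^*)^{\mathbb N}$, $c_n>0$, $\sum c_n\|x_n\|<\infty$ and $(z,p+\sum c_nt_nx_n)\in G$. The conditions on $(x_n)$ and $(c_n)$ define a Borel set, and on it the map to $(z,p+\sum c_nt_nx_n)$ is Borel, since the sum is a pointwise limit of continuous functions. So our set is the preimage of an analytic set under a Borel map defined on a Borel set, and is analytic. By the Kondô–Tugué theorem the set of $(z,(x_n),p,(c_n))$ whose $t$-section has positive $P$-measure is analytic. Intersect it with the analytic condition $(x_n)\in Y$ and project to $Z$. The result is $\{z:\neg\Psi(G_z)\}$, which is therefore analytic. So $\{z:\Psi(G_z)\}$ is coanalytic, as required.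

Now let $A$ be analytic and satisfy (iv), that is, $\Psi(A)$. By the First Reflection Theorem there is a Borel $A'\supseteq A$ with $\Psi(A')$, so $A'$ satisfies (iv). By Step 1, $Y$ has the form (8.1), and by Step 7 player $\mathbf{II}$ has a winning strategy in $\mathsf G_Y$ on $A'$. The same strategy covers $A\subseteq A'$ whenever $(x_n)\in Y$, so it wins on $A$. Together with Step 2, this proves Theorem 2. $\blacksquare$
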